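# Coloring with $\max\{c,\omega\}$ colors when a forest and $K_t-e$ are forbidden

## 1. The guess "all linear forests", tested on small forests

All graphs are finite and simple, and "contains" means "contains as an induced subgraph". For graphs $H_1,H_2$, a graph is $(H_1,H_2)$-free if it contains neither. $\chi$ is the chromatic number and $\omega$ the clique number. $K_t-e$ is $K_t$ minus one edge; $K_4-e$ is two triangles glued along an edge. $P_\ell$ is the path on $\ell$ vertices, and $rH$ is the disjoint union of $r$ copies of $H$. Forests are non-empty; a *linear forest* is a forest all of whose components are paths. We write $x\sim y$ if $x,y$ are adjacent and $x\not\sim y$ if they are not (so $x\not\sim y$ allows $x=y$). $N(x)$ is the set of neighbors of $x$. Two vertex sets are *anticomplete* if there is no edge between them, and $[k]=\{1,\dots,k\}$.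

**Definition.** A class $\mathcal G$ of graphs is *near optimal colorable* if there is a constant positive integer $c$ such that $\chi(G)\le\max\{c,\omega(G)\}$ for all $G\in\mathcal G$.

So graphs with large cliques must be colored with exactly $\omega$ colors; only when $\omega<c$ may we be wasteful. The class of all cycles and complete graphs is near optimal colorable with $c=3$. The class of triangle-free graphs is not, because triangle-free graphs can have arbitrarily large chromatic number while $\omega\le2$.

The problem, posed in Arnab Char, T. Karthick, "On graphs with no induced $P_5$ or $K_5-e$", arXiv:2308.08166 (2023), is: for which forests $F$ and integers $t\ge4$ is the class of $(F,K_t-e)$-free graphs near optimal colorable?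

A natural first guess is: *exactly when $F$ is a linear forest.* Let us test it.

*$F=P_3$.* A $P_3$-free graph is a disjoint union of cliques, so $\chi=\omega$.

*$F=P_4$.* A classical fact says that a $P_4$-free graph on at least two vertices is disconnected or has a disconnected complement. For a disjoint union, $\chi$ and $\omega$ are maxima over the parts; if the complement is disconnected, $\chi$ and $\omega$ are sums over the parts. By induction $\chi=\omega$.

*$F=3P_1$.* Let $G$ be $(3P_1,K_t-e)$-free and let $K$ be a largest clique. A vertex $v\notin K$ has at most $t-3$ neighbors in $K$: otherwise $v$, some $t-2$ neighbors of $v$ in $K$, and a non-neighbor of $v$ in $K$ (it exists, as $K$ is maximal) induce $K_t-e$. If $|K|\ge2(t-3)+1$, then two nonadjacent vertices outside $K$ would have a common non-neighbor in $K$, giving $3P_1$. So $V(G)\setminus K$ is a clique, and the complement $B$ of $G$ is bipartite. Color classes of $G$ have size at most $2$, so $\chi(G)=|V(G)|-\nu(B)$ with $\nu$ the matching number. By König's theorem $\omega(G)=\alpha(B)=|V(G)|-\nu(B)$. So $\chi=\omega$. If $|K|\le2(t-3)$, then Ramsey's theorem bounds $|V(G)|$, and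 hence $\chi(G)$, by a constant. The guess holds here, and we see the two regimes of $\max\{c,\omega\}$.

*$F=P_5,P_6$.* Here it is known that every $(P_5,K_4-e)$-free graph satisfies $\chi\le\max\{3,\omega\}$ and every $(P_6,K_4-e)$-free graph satisfies $\chi\le\max\{6,\omega\}$.

*$F=K_{1,3}$*, the smallest forest that is not linear. The guess predicts failure, and line graphs confirm it.

**Proposition 1.** The class of $(K_{1,3},K_4-e)$-free graphs is not near optimal colorable.

**Proof.** For odd $k\ge3$ let $H_k$ be obtained from $C_5$ by replacing each vertex by $k$ independent vertices. It is triangle-free and $2k$-regular, and it has $5k$ vertices, an odd number, and $5k^2$ edges. Let $L$ be its line graph.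

$L$ is claw-free: if an edge $xy$ meets three edges, two of them share the same end of $xy$, so they meet each other. $L$ is $(K_4-e)$-free: let $xy,xz$ be adjacent in $L$ and let $f\ne xy,xz$ meet both. If $x\notin f$ then $f=yz$, which would give a triangle. So all common neighbors of $xy$ and $xz$ contain $x$ and are pairwise adjacent, whereas in a $K_4-e$ some adjacent pair has two nonadjacent common neighbors. Pairwise meeting edges form a star or a triangle, and $H_k$ has no triangle, so $\omega(L)=2k$.

A proper coloring of $L$ partitions the $5k^2$ edges into matchings, each of size at most $(5k-1)/2$. So $2k$ matchings cover at most $5k^2-k<5k^2$ edges. Hence $\chi(L)\ge2k+1>\omega(L)=2k$. Given $c$, take $2k\ge c$. $\square$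

So far the guess survives. The next section breaks it.

## 2. A tree of cliques with no induced $P_9$

**Definition.** Let $q\ge2$ and let $\mathcal T$ be the rooted tree in which the root has depth $0$, every node of depth less than $q$ has exactly $q$ children, and the leaves have depth $q$. The vertices of $G_q$ are the non-root nodes of $\mathcal T$ and, for each leaf $\ell$, one further vertex $s_\ell$, called a *hub*. Two nodes are adjacent iff they are siblings; $s_\ell$ is adjacent to the node $c$ iff $c=\ell$ or $c$ is an ancestor of $\ell$; hubs are pairwise nonadjacent.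

Try $q=2$: depth-1 nodes $a,b$, and leaves $aa,ab$ below $a$. Then $a,\ s_{aa},\ aa,\ ab,\ s_{ab}$ is a 5-cycle, so two colors do not suffice.

**Proposition 2.** For $q\ge3$ the graph $G_q$ is $(P_9,K_4-e)$-free with $\omega(G_q)=q$ and $\chi(G_q)>q$. So the class of $(P_9,K_4-e)$-free graphs is not near optimal colorable.

**Proof.** *Cliques.* $N(s_\ell)$ contains exactly one node of each depth $1,\dots,q$, so it is independent. Hence an edge $s_\ell c$ has no common neighbors, and no hub is adjacent to two siblings. So the common neighbors of two siblings are their other siblings, which form a clique. No adjacent pair has two nonadjacent common neighbors, so $G_q$ is $(K_4-e)$-free. A clique with a hub has at most two vertices, so $\omega=q$.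

*$\chi>q$.* In a proper $q$-coloring every sibling set, a $K_q$, uses all $q$ colors. Walk down from the root, choosing at the $i$-th step the child of color $i$. The hub of the leaf reached sees all $q$ colors, a contradiction.

*No induced $P_9$.* Let $P$ be an induced path whose hubs, in order along $P$, are $s_1,\dots,s_l$. The hub-free segments of $P$ are connected sets of nodes, so each lies in one sibling clique and has at most $2$ vertices. We claim $l\le2$; then $|P|\le2+3\cdot2=8$.

Suppose $l\ge3$. The leaves of the hubs are distinct; let $x$ be their lowest common ancestor. It is not a leaf, and it may be the root. Say that a hub lies below a child of $x$ if its leaf equals this child or lies below it. Not all hubs lie below the same child, so some consecutive $s_i,s_{i+1}$ lie below different children. The segment between them is non-empty.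

If it is a single node $c$, then $c$ is an ancestor of (or equal to) both leaves, so $c$ is $x$ or an ancestor of $x$. Then $c$ is adjacent to all $l\ge3$ hubs, impossible in a path. So it is a pair $c,c'$ of siblings with $c\sim s_i$, $c\not\sim s_{i+1}$, $c'\sim s_{i+1}$, $c'\not\sim s_i$. Thus $c$ is on the path from the root to the leaf of $s_i$ but is neither $x$ nor an ancestor of $x$, so it lies in the subtree of the child of $x$ above $s_i$. Likewise $c'$ lies in the subtree of the child of $x$ above $s_{i+1}$. These subtrees are different and $c,c'$ have the same parent, so the parent is $x$, and $c,c'$ are exactly these two children of $x$.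

In $P$, both $c$ and $c'$ already have two neighbors, so all other hubs are nonadjacent to $c,c'$ and lie below other children of $x$. Since $l\ge3$, there is another consecutive pair of hubs containing $s_i$ or $s_{i+1}$. It also lies below two different children of $x$, so by the same argument its segment consists of two children of $x$, and this segment is disjoint from $\{c,c'\}$. Now $P$ contains at least three vertices of a clique, a contradiction.

Since $q$ is arbitrary, no constant $c$ works. $\square$

The bound $8$ is attained in $G_q$. Let $1,2$ be children of the root, $s,s'$ hubs below $1,2$ respectively, $a$ and $b$ the depth-2 nodes adjacent to $s$ and $s'$, and $a',b'$ siblings of $a,b$. Then $a'\,a\,s\,1\,2\,s'\,b\,b'$ is an induced $P_8$: three pairs of clique vertices, joined by two hubs.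

## 3. Paths on at most eight vertices: the statements

**Theorem 1.** Let $t\ge4$ and let $F$ be a forest. The class of $(F,K_t-e)$-free graphs is near optimal colorable if and only if every component of $F$ is a path with at most $8$ vertices.

**Theorem 2.** Let $t\ge4$ and let $H$ be a non-empty graph. The class of $(H,K_t-e)$-free graphs is near optimal colorable if and only if every component of $H$ is a path on at most $8$ vertices. For $t\in\{2,3\}$ the class is near optimal colorable for every $H$.

**Theorem 3.** For all $r\ge1$, $t\ge4$ there is $c=c(r,t)$ such that every $(rP_8,K_t-e)$-free graph $G$ satisfies $\chi(G)\le\max\{c,\omega(G)\}$.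

**Theorem 1 from Theorem 3.** *Necessity.* If a vertex of $F$ has degree at least $3$, then $F$ contains $K_{1,3}$, since neighbors in a forest are nonadjacent. Otherwise $F$ is a linear forest, and if some component has at least $9$ vertices, $F$ contains $P_9$. For $t\ge4$, $K_t-e$ contains $K_4-e$. So in these cases the class of $(F,K_t-e)$-free graphs includes all $(K_{1,3},K_4-e)$-free or all $(P_9,K_4-e)$-free graphs, and Propositions 1 and 2 apply. *Sufficiency.* If $F$ has $r$ components, all of them paths on at most $8$ vertices, then $F$ is an induced subgraph of $rP_8$, so every $(F,K_t-e)$-free graph is $(rP_8,K_t-e)$-free. $\square$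

The rest of the lecture proves Theorem 3; Theorem 2 follows at the end.

## 4. Textbook tools

König's theorem: in a bipartite graph the maximum size of a matching equals the minimum size of a vertex cover. Hall's theorem: a family of finite sets $(L_y)_{y\in Y}$, with $Y$ finite, has distinct representatives iff $|\bigcup_{y\in U}L_y|\ge|U|$ for all $U\subseteq Y$. Max-flow–min-cut, with an integral maximum flow if capacities are integers.

Farkas' lemma, in this form: the system $Ax\le b$, $x\ge0$ has no solution iff there is $y\ge0$ with $A^{\top}y\ge0$ and $b^{\top}y<0$.

Von Neumann's minimax theorem, in this form: let $f_1,\dots,f_k$ be affine functions on a cube $[0,1]^V$. If no $x$ satisfies $f_i(x)\le0$ for all $i$, then there are $y_i\ge0$, not all zero, with $\sum_iy_if_i(x)>0$ for all $x$ in the cube. Indeed $\min_x\max_if_i(x)>0$ by compactness. In the matrix game whose entries are the values of $f_i$ at the corners of the cube, this number is the value, so some probability vector $y$ guarantees it against every corner, hence against every $x$.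

**Fact (Gyárfás).** For $m\ge2$, $k\ge0$ let $\gamma_m(k)$ be the maximum chromatic number of a $P_m$-free graph with clique number at most $k$. Then $\gamma_m(k)<\infty$.

**Proof.** $\gamma_m(0)=0$. Let $k\ge1$ and $B=\gamma_m(k-1)$. It suffices to bound $\chi$ for connected $P_m$-free $G$ with $\omega(G)\le k$. As $\omega(G[N(v)])\le k-1$, we have $\chi(G[N(v)])\le B$ for all $v$. Suppose $\chi(G)>(m-1)B+1$. Let $v_1$ be any vertex and $G_1$ a component of $G-v_1$ with $\chi(G_1)\ge\chi(G)-1$; since $G$ is connected, $v_1$ has a neighbor in $G_1$.

Suppose that for some $i<m$ we have an induced path $v_1\cdots v_i$ and a connected induced subgraph $G_i$ disjoint from it such that $v_i$ has a neighbor in $G_i$, $v_1,\dots,v_{i-1}$ have none, and $\chi(G_i)\ge\chi(G)-1-(i-1)B$. The last number exceeds $(m-i)B\ge B$. So some component $G_{i+1}$ of $G_i-N(v_i)$ has $\chi(G_{i+1})\ge\chi(G_i)-B>0$. As $G_i$ is connected and meets $N(v_i)$, some edge of $G_i$ leaves $G_{i+1}$; its other end $v_{i+1}$ is in $N(v_i)$, because $G_{i+1}$ is a component of $G_i-N(v_i)$. Then $v_1\cdots v_{i+1}$ is an induced path and $G_{i+1}$ has the required properties. This continues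 up to $v_m$ and gives an induced $P_m$, a contradiction. So $\gamma_m(k)\le(m-1)B+1$. $\square$

## 5. Coloring clique by clique, and what the hubs destroy

From now on fix $r\ge1$, $t\ge4$ and a non-empty $(rP_8,K_t-e)$-free graph $G$. Put $m=9r-1$. As $8r+(r-1)=9r-1$, the path $P_m$ contains $rP_8$, so $G$ is $P_m$-free. Write $\gamma=\gamma_m$. *Constant* means: depending only on $r,t$. Let $\mathcal K$ be the set of all maximal cliques of $G$.

For $K\in\mathcal K$ and $v\notin K$,
$$|N(v)\cap K|\le t-3 .\tag{1}$$
Otherwise $v$, a $(t-2)$-subset of $N(v)\cap K$ and some $y\in K\setminus N(v)$, which exists by maximality, induce $K_t-e$. For distinct $K,K'\in\mathcal K$,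
$$|K\cap K'|\le t-3 ,\tag{2}$$
by (1) applied to $K$ and a vertex of $K'\setminus K$.

So maximal cliques barely interact. This suggests coloring them one after another, each clique with distinct colors. The engine is a form of Hall's theorem.

**Lemma 1.** Let $Y,Q$ be finite sets and $a\ge0$ with $|Q|\ge|Y|$ and $|Q|\ge2a$. Suppose some pairs in $Y\times Q$ are forbidden, so that each $y\in Y$ is in at most $a$ forbidden pairs and so is each $x\in Q$. Then there is an injection $Y\to Q$ that uses no forbidden pair.

**Proof.** If Hall's condition fails, some non-empty $U\subseteq Y$ has fewer than $|U|$ allowed elements of $Q$ in total. As $|U|\le|Q|$, some $x\in Q$ is forbidden on all of $U$, so $|U|\le a$. But each $y\in U$ has at least $|Q|-a$ allowed elements, so $|Q|-a<|U|\le a$, contradicting $|Q|\ge2a$. $\square$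

**A model case.** Suppose $V(G)$ is partitioned into maximal cliques, ordered so that each $K$ has edges to at most $k_0$ earlier ones. Then $q=\max\{2k_0t,\omega(G)\}$ colors suffice. When we come to $K$, a vertex $y\in K$ has at most $t-3$ neighbors in each of at most $k_0$ earlier cliques, and each color occurs at most once in each earlier clique, on a vertex with at most $t-3$ neighbors in $K$. Lemma 1 with $a=k_0(t-3)$ colors $K$.

**Where it stops.** In general some vertices are left over. A sensible plan is to arrange that the leftover set $D$ meets every clique in boundedly many vertices. Then $\chi(G[D])$ is bounded by Gyárfás' theorem, so color $D$ first, then extend to the cliques. Look at $G_q$. The sibling cliques are pairwise anticomplete, and the leftover hubs are an independent set that needs only one color $x$. But a clique of size $\omega=q$ must use *all* $q$ colors, including $x$, and in $G_q$ every vertex of every sibling clique sees a hub. So the color $x$ has no place. More precisely, it would help if after deleting boundedly many vertices from each clique every hub saw boundedly many of the rest. Then a hub colored from a palette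 slightly larger than this number could avoid the vertices at which the cliques intend to use the palette. In $G_q$ this is impossible: if $T$ contains at most $g<q$ vertices of each sibling clique, walk down the tree avoiding $T$; the hub reached has $q$ neighbors outside $T$.

So Theorem 3 needs four things, which are the subjects of Sections 6–10. Each vertex should belong to essentially one clique. Most pairs of cliques should not interact. After a bounded loss per clique, vertices at home in non-interacting cliques should be nonadjacent; and, after another bounded loss, leftover vertices should see boundedly many clique vertices away from their own cliques. The last two facts use $rP_8$-freeness in full. In both proofs the method is the same: if no bounded loss is enough, linear programming duality gives a weighting in which every vertex carries only a tiny fraction of the weight of its clique. Then a random local sample avoids all accidental adjacencies and yields an induced $P_8$.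

## 6. A home for each vertex

**Purpose.** A vertex may lie in many maximal cliques. We remove boundedly many vertices from each clique so that each vertex remains in at most one.

**Lemma 2.** Let $g_0=4m^2t$. There are $T^0_K\subseteq K$ $(K\in\mathcal K)$ with $|T^0_K|\le g_0$ such that each vertex $v$ lies in $K\setminus T^0_K$ for at most one $K$.

Example: let $G$ be the $a\times b$ grid of vertices in which two vertices are adjacent iff they share a row or a column, with $a,b\ge3$. The maximal cliques are the rows (size $a$) and the columns (size $b$). If $b\le g_0$, take $T^0_K=K$ for columns and $T_K^0=\emptyset$ for rows. If $a,b>2g_0$, no choice exists: each of the $ab$ vertices must be in $T^0_K$ for one of its two cliques, but $g_0(a+b)<ab$. So the lemma must use that long induced paths are absent.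

**Proof.** Let $\mathcal K_v=\{K\in\mathcal K:v\in K\}\ne\emptyset$.

**Step 1: a cut condition.** We must select, for every $v$, at least $|\mathcal K_v|-1$ pairs $(v,K)$ with $K\in\mathcal K_v$, each $K$ being selected at most $g_0$ times; then $T_K^0$ is the set of $v$ with $(v,K)$ selected. Take the network with arcs source$\,\to v$ of capacity $|\mathcal K_v|-1$, $v\to K$ for $K\in\mathcal K_v$ of capacity $1$, and $K\to$ sink of capacity $g_0$. We need a flow of value $\sum_v(|\mathcal K_v|-1)$. A cut whose source side contains exactly the cliques $Y$ costs $g_0|Y|$, plus for each $v$ either $|\mathcal K_v|-1$ (if $v$ is on the sink side) or $|\mathcal K_v\setminus Y|$ (if on the source side). The cheapest such cut costs $g_0|Y|+\sum_v\min(|\mathcal K_v|-1,|\mathcal K_v\setminus Y|)$. As $(|\mathcal K_v|-1)-\min(|\mathcal K_v|-1,|\mathcal K_v\setminus Y|)=\max(0,|\mathcal K_v\cap Y|-1)$, the selection is possible iff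
$$\sum_v\max(0,|\mathcal K_v\cap Y|-1)\le g_0|Y|\qquad\text{for all }Y\subseteq\mathcal K.\tag{3}$$

**Step 2: a minimal violation is dense.** Suppose (3) fails, and let $Y$ be a minimal violating set; $Y\ne\emptyset$. Put $d(v)=|\mathcal K_v\cap Y|$ and $X=\{v:d(v)\ge2\}$. Deleting $K$ from $Y$ lowers the left side of (3) by $1$ for each $v\in K$ with $d(v)\ge2$ and by $0$ for the others, so by exactly $|K\cap X|$, and lowers the right side by $g_0$. By minimality $|K\cap X|>g_0$ for all $K\in Y$.

**Step 3: a random walk.** This step sets up a walk whose trace will be a long induced path. Let $\mathcal E=\{(v,K):K\in Y,\ v\in K\cap X\}$. Choose $K_1\in Y$ with probability $|K_1\cap X|/|\mathcal E|$, and $v_1,v_2$ independently uniform in $K_1\cap X$. For $i\ge1$ choose $K_{i+1}$ uniformly in $(\mathcal K_{v_{i+1}}\cap Y)\setminus\{K_i\}$, which is non-empty as $d(v_{i+1})\ge2$, and then $v_{i+2}$ uniformly in $K_{i+1}\cap X$. Each choice depends on the past only through the displayed data.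

Each of $(v_{i+1},K_i)$ and $(v_{i+1},K_{i+1})$ is uniform on $\mathcal E$. For $(v_2,K_1)$ this is the definition. If $(v_{i+1},K_i)$ is uniform, then
$$\Pr\big((v_{i+1},K_{i+1})=(v,K')\big)=\sum_{K\in(\mathcal K_v\cap Y)\setminus\{K'\}}\frac1{|\mathcal E|}\cdot\frac1{d(v)-1}=\frac1{|\mathcal E|} .$$
So $K_{i+1}$ has probability proportional to $|K_{i+1}\cap X|$, and $(v_{i+2},K_{i+1})$ is uniform again. Consequently, given $K_i$, the vertex $v_i$ is uniform in $K_i\cap X$. Moreover, given $K_i$ and the past, including $v_i$, the vertex $v_{i+1}$ is uniform in $K_i\cap X$, and $K_{i+1}$ depends only on $(v_{i+1},K_i)$. So, given $K_i$, $v_i$ is independent of $(v_{i+1},K_{i+1})$.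

**Step 4: bad events.** For indices such that all vertices are among $v_1,\dots,v_m$ and all cliques among $K_1,\dots,K_{m-1}$, consider:

* $v_{i+1}=v_i$. Given $v_i,K_i$, the vertex $v_{i+1}$ is uniform in more than $g_0$ elements: probability at most $1/g_0$.
* $v_i\in K_{i+1}$. Given $K_i,v_{i+1},K_{i+1}$, the vertex $v_i$ is uniform in $K_i\cap X$, and $|K_i\cap K_{i+1}|\le t-3$ by (2): probability at most $(t-3)/g_0$.
* For $j<i$: $v_j\notin K_i$ and $v_{i+1}\in N(v_j)$. Given $K_i$ and the past, (1) gives probability at most $(t-3)/g_0$.

The total is at most $\big(m+m(t-3)+m^2(t-3)\big)/g_0\le3m^2t/g_0<1$. So with positive probability no bad event occurs.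

**Step 5: the path.** In such an outcome $v_1\cdots v_m$ is an induced path. Consecutive $v_i,v_{i+1}$ are distinct members of the clique $K_i$. By induction on $i$ we show that $v_{i+1}$ is distinct from and nonadjacent to $v_j$ for $j<i$. First, $v_j\notin K_i$: for $j=i-1$ this is the second item; for $j<i-1$, the vertex $v_i\in K_i$ is distinct from and nonadjacent to $v_j$ by induction. Hence $v_{i+1}\ne v_j$, and $v_{i+1}\not\sim v_j$ by the third item. This contradicts $P_m$-freeness. $\square$

Put $K^0=K\setminus T^0_K$. These sets are pairwise disjoint. Let $M^0=\bigcup_KK^0$, and for $v\in K^0$ write $\hom(v)=K$, the *home* of $v$. By disjointness,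
$$\text{if }v\in M^0\text{ and }v\in K\ne\hom(v),\text{ then }v\in T^0_K.\tag{4}$$

## 7. Linked pairs of cliques are sparse

**Purpose.** We show that only few pairs of cliques can have many disjoint edges between them.

**Definition.** Let $h=8mt$ and $h'=ht$. Distinct $K,J\in\mathcal K$ are *linked* if $G$ has a matching of size $h$ between $K\setminus J$ and $J\setminus K$.

In the grid example, two rows are linked when $a\ge h$: the column edges between them form a matching of size $a$. A row and a column are not linked when $a>b$ and $b\le h$, as the column has only $b-1$ vertices outside the row.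

If $K,J$ are unlinked then, by König's theorem, the edges between $K\setminus J$ and $J\setminus K$ have a vertex cover of fewer than $h$ vertices. A vertex of $K\setminus J$ with a neighbor in $J\setminus K$ is in the cover or adjacent to a cover vertex in $J\setminus K$, which has at most $t-3$ neighbors in $K$. So
$$\text{if }K,J\text{ are unlinked, at most }h'\text{ vertices of }K\setminus J\text{ have a neighbor in }J\setminus K,\tag{5}$$
and symmetrically.

**Lemma 3.** The graph of linked pairs on $\mathcal K$ contains no (not necessarily induced) path on $m$ vertices. Hence any $Y\subseteq\mathcal K$ spans at most $m|Y|$ linked pairs.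

**Proof.** Let $K_1,\dots,K_m$ be such a path. For $i=1,\dots,m-1$ in turn, choose an edge $y_iz_{i+1}$ of a matching of size $h$ between $K_i\setminus K_{i+1}\ni y_i$ and $K_{i+1}\setminus K_i\ni z_{i+1}$ such that:

* $y_i$ lies in no $K_j$ with $j\ne i$, and $z_{i+1}$ lies in no $K_j$ with $j\ne i+1$;
* $y_i\ne z_i$ (if $i\ge2$);
* $y_i$ has no neighbor among the previously chosen vertices except $z_i$, and $z_{i+1}$ has no neighbor among the previously chosen vertices.

This is possible. By the first item, of the fewer than $2m$ previously chosen vertices only $z_i$ is in $K_i$ and none is in $K_{i+1}$. By (2) the first item excludes at most $2mt$ edges of the matching, by (1) the third excludes at most $2\cdot2mt$, and the second at most one. As $6mt+1<8mt=h$, an edge remains.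

Now $y_1z_2y_2z_3\cdots y_{m-1}z_m$ is an induced path. We have $y_i\sim z_{i+1}$, and $z_i\sim y_i$ since they are distinct members of $K_i$. All vertices are distinct because of the cliques in which they lie, and the third item excludes all other edges. It has $2m-2\ge m$ vertices, a contradiction.

A graph with minimum degree at least $m-1$ contains a path on $m$ vertices (extend greedily). So every non-empty subgraph of the linked graph has a vertex of degree less than $m$. Removing such vertices one by one gives the edge bound. $\square$

## 8. Edges between unlinked cliques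

**Purpose.** Unlinked cliques can still be joined by edges, up to $h'$ vertices on either side for each pair, and a clique may be joined to very many others. We show that boundedly many vertices per clique cover all these edges.

**Definition.** A *cross edge* is an edge $vs$ with $v,s\in M^0$, $\hom(v)=K\ne J=\hom(s)$, $v\notin J$, $s\notin K$. Let $\mathcal X$ be the set of cross edges for which $K,J$ are unlinked.

In the grid example with the homes chosen above and $a\ge h$, $b\le g_0$, every column edge is a cross edge between linked rows, so $\mathcal X=\emptyset$. As another example, take two cliques on more than $h'$ vertices each, joined by a single edge $vs$. The maximal cliques are these two and $\{v,s\}$; put $T^0=\{v,s\}$ for the latter. The two large cliques are unlinked, $vs\in\mathcal X$, and $\{v\}$ covers it.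

**Lemma 4.** There are a constant $g_c$ and a set $T^c\subseteq M^0$ with $|T^c\cap K^0|\le g_c$ for all $K\in\mathcal K$ such that every edge of $\mathcal X$ has an end in $T^c$.

**Proof.** The proof takes ten steps: four to set up a spread-out weighting, six to find an induced $rP_8$ in it.

**Step 1: the vertices that $K$ sees through $\mathcal X$ need few colors.** Let $W_K$ be the set of $s$ such that $vs\in\mathcal X$ for some $v\in K^0$ with $\hom(s)\ne K$. Then $W_K\cap K=\emptyset$. Let $\emptyset\ne Q\subseteq W_K$ be a clique and $Q\subseteq Q'\in\mathcal K$; then $Q'\ne K$. At most $g_0$ vertices of $Q$ lie in $T^0_{Q'}$. The others have home $Q'$. If there is such a vertex $s$, then some $vs\in\mathcal X$ has $v\in K^0$, so $Q',K$ are unlinked, $s\in Q'\setminus K$ and $v\in K\setminus Q'$; by (5) there are at most $h'$ such $s$. So $|Q|\le g_0+h'$, and $\chi(G[W_K])\le c_3:=\gamma(g_0+h')$.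

**Step 2: duality.** Let $N$ be a constant, large in terms of $r,t$ as specified in Steps 9 and 10, and $g_c=2c_3^2N$. Suppose the lemma fails for this $g_c$. Then there is no $x\ge0$ with
$$\sum_{v\in K^0}x_v\le\frac{g_c}2\ \ (K\in\mathcal K),\qquad x_v+x_s\ge1\ \ (vs\in\mathcal X),$$
since otherwise $T^c=\{v:x_v\ge\frac12\}$ would do. Farkas' lemma, with multipliers $\lambda_K$ for the first and $\eta_e$ for the second constraints, gives $\eta_e,\lambda_K\ge0$ with
$$\sum_{e\ni v}\eta_e\le\lambda_{\hom(v)}\ \ (v\in M^0),\qquad\sum_e\eta_e>\frac{g_c}2\sum_K\lambda_K .\tag{6}$$

**Step 3: make the far ends monochromatic.** This will ensure that two vertices reached from the same clique are nonadjacent. Take proper colorings $\varphi_K:W_K\to[c_3]$ and independent uniform $i_K\in[c_3]$. For an edge $vs\in\mathcal X$ with $v\in K^0$, $s\in J^0$ we have $s\in W_K$ and $v\in W_J$. Keep it iff $\varphi_K(s)=i_K$ and $\varphi_J(v)=i_J$. As $K\ne J$, each edge is kept with probability $c_3^{-2}$, so for some choice of the $i_K$, which we fix, the kept weight is at least $c_3^{-2}\sum\eta_e>N\sum\lambda_K$.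

**Step 4: prune.** Repeatedly, if for some $K$ not yet treated the current total weight of the edges at $K^0$ is less than $N\lambda_K$, delete these edges. In total at most $N\sum\lambda_K$ is deleted, so positive weight remains. Let $E'$ be the set of remaining edges of positive weight. For every $K$ such that $K^0$ is incident with $E'$, let $\eta(K)$ be the total weight of the edges of $E'$ at $K^0$; then $\eta(K)\ge N\lambda_K$. By (6) every $v\in K^0$ carries weight at most $\lambda_K\le\eta(K)/N$. As each edge at $K^0$ has exactly one end in $K^0$, it follows that $|K^0|\ge N$.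

**Step 5: two spreading estimates.** Pick an edge of $E'$ with probability proportional to $\eta$ and orient it uniformly at random, from its *tail* to its *head*. The home of the tail is the *tail clique*; call its law the *stationary* distribution on cliques. Reversal preserves the law of the oriented edge, so the home of the head is stationary too. Put $\varepsilon=\max\{h',g_0t\}/N$. Given the tail clique $K$, let $v$ be the tail and $s$ the head. Each vertex is the tail with conditional probability at most $1/N$ by Step 4. Hence:
$$\text{for }z\notin K:\ \Pr(v\in N(z)\mid K)\le\frac{t-3}N\le\varepsilon;\quad\text{for every vertex }z:\ \Pr(s=z\mid K)\le\frac{t-3}N.\tag{7}$$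
The first part is (1). The second follows: if $z\in K$ the probability is $0$, since $s\notin K$; if $z\notin K$ then $s=z$ forces $v\in N(z)$. Further,
$$\text{for every clique }J_0:\ \Pr(\hom(s)=J_0\mid K)\le\frac{h'}N\le\varepsilon,\tag{8}$$
since if this is possible at all, $K,J_0$ are unlinked and $v$ is one of at most $h'$ vertices of $K\setminus J_0$ with a neighbor in $J_0\setminus K$. Averaging (8), any fixed clique has stationary probability at most $\varepsilon$.

**Step 6: a branching sample.** Let $n=g_0+2$. Pick a stationary clique $K$. Given $K$, pick independent oriented edges $(v_i,s_i)$, $1\le i\le n$, from the law of an oriented edge conditioned on tail clique $K$; put $J_i=\hom(s_i)$. Given $J_i$, pick, independently of everything else, an oriented edge $(s_i^\#,u_i)$ with tail clique $J_i$; put $K_i=\hom(u_i)$. The data with index $i$ form *branch* $i$; given $K$, branches are i.i.d. So we walk from $K$ into $J_i$, shift inside $J_i$ from $s_i$ to $s_i^\#$, and walk on to $K_i$. By reversal symmetry, given $J_i$ the oriented edges $(s_i,v_i)$ and $(s_i^\#,u_i)$ are i.i.d. with the law of an oriented edge with tail clique $J_i$. For each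 of the vertices $v_i,s_i,s_i^\#,u_i$, the pair (its home, it) has the law (stationary clique, tail).

**Step 7: the good event.** We list what holds with probability close to $1$. Claim: with probability at least $1-20n^2\varepsilon$, the following hold for all $i\ne j$ (items with only one index: for all $i$).

1. $K,J_1,\dots,J_n,K_1,\dots,K_n$ are distinct.
2. $s_i\not\sim v_j$.
3. $u_i\not\sim s_i$ and $s_i^\#\not\sim v_i$.
4. $u_i\not\sim v_j$ and $s_i^\#\not\sim v_j$.
5. $s_i^\#\not\sim s_j$.
6. $s_j\notin K_i$.

Call this event $\mathcal G$. We bound the probability that an item is the first to fail.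

Item 1. $J_i\ne K$ and $K_i\ne J_i$ always. Given $K$, $J_i$ and $J_j$ are independent; given $J_i$, $K_i$ is independent of $K$, and also of $K_j$ and $J_j$. So by (8) each remaining coincidence has probability at most $\varepsilon$, and there are at most $2n^2$ of them. When item 1 holds, we also have
$$s_i\ne s_j,\ s_i\not\sim s_j,\qquad u_i\ne v_i,\ u_i\not\sim v_i .\tag{9}$$
Distinctness holds as homes differ. By Step 3, $\varphi_K(s_i)=i_K=\varphi_K(s_j)$ and $\varphi_{J_i}(u_i)=i_{J_i}=\varphi_{J_i}(v_i)$, and these are proper colorings.

Item 2. Given $K$, $v_j$ is independent of $s_i\notin K$; use (7). At most $n^2$ events.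

Item 3. Given $J_i$, the edges $(s_i,v_i)$ and $(s_i^\#,u_i)$ are independent with tails $s_i$, $s_i^\#$, and $u_i,v_i\notin J_i$; use (7). $2n$ events.

Item 4. $u_i\notin K$, since otherwise $u_i\sim v_i$, against (9). $s_i^\#\notin K$, since otherwise $s_i^\#\sim v_i$ (their homes differ by item 1), against item 3. Given $K$, $v_j$ is independent of branch $i$; use (7). At most $2n^2$ events.

Item 5. $s_j\notin J_i$, since otherwise $s_j\sim s_i$, against (9). Given $J_i$, $s_i^\#$ is independent of $s_j$; use (7). At most $n^2$ events.

Item 6. If $s_j\in K_i$ then $s_j\in T^0_{K_i}$ by (4), as $J_j\ne K_i$. Given $K$ and branch $i$, each of these at most $g_0$ vertices equals $s_j$ with probability at most $(t-3)/N$ by (7), so the event has probability at most $g_0t/N\le\varepsilon$. At most $n^2$ events.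

In total there are at most $7n^2+2n\le20n^2$ events of probability at most $\varepsilon$. Note also that on $\mathcal G$ we have $s_i\ne s_i^\#$, since $s_i\sim v_i$ but $s_i^\#\not\sim v_i$, and $v_i\ne v_j$, since $v_i\sim s_i$ but $v_j\not\sim s_i$.

**Step 8: two configurations that give an induced $P_8$.** Only adjacencies such as $u_1s_2$ and $u_1u_2$ are not controlled by $\mathcal G$; we find a path in either case.

*Configuration L1:* $\mathcal G$ holds and $u_1\not\sim s_2$. Then for suitable $x\in K_1^0$, $y\in J_2^0$,
$$x\;u_1\;s_1^\#\;s_1\;v_1\;v_2\;s_2\;y\quad\text{is an induced }P_8.$$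
Consecutive vertices are adjacent: $u_1s_1^\#$, $s_1v_1$, $v_2s_2$ are edges of $E'$, and the other pairs are distinct members of $K_1,J_1,K,J_2$. The ten remaining inner pairs are nonadjacent: $u_1s_1$ (item 3), $u_1v_1$ (by (9)), $u_1v_2$ (4), $u_1s_2$ (hypothesis), $s_1^\#v_1$ (3), $s_1^\#v_2$ (4), $s_1^\#s_2$ (5), $s_1v_2$ (2), $s_1s_2$ (by (9)), $v_1s_2$ (2). The inner vertices are distinct: those with different homes by item 1, the pairs $s_1,s_1^\#$ and $v_1,v_2$ by the note above. No inner vertex other than $u_1$ lies in $K_1$: $s_1^\#\notin K_1$ as $s_1^\#u_1$ is a cross edge, and the others are distinct from and nonadjacent to $u_1$. Similarly none other than $s_2$ lies in $J_2$, with $v_2\notin J_2$ as $v_2s_2$ is a cross edge. So by (1) and (2) all but a constant number of $x\in K_1^0$ differ from $u_1$, lie outside $J_2$ and are nonadjacent to the other inner vertices; then all but a constant number of $y\in J_2^0$ differ from $s_2$ and are nonadjacent to the other inner vertices and to $x$.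

*Configuration L2:* $\mathcal G$ holds, $u_1\sim s_2$, $u_2\sim s_1$, and $u_1\not\sim u_2$. Then for suitable $x\in K_1^0$, $x'\in K_2^0$,
$$x\;u_1\;s_2\;v_2\;v_1\;s_1\;u_2\;x'\quad\text{is an induced }P_8.$$
The ten inner nonadjacencies: $u_1v_2$ (4), $u_1v_1$ (by (9)), $u_1s_1$ (3), $u_1u_2$ (hypothesis), $s_2v_1$ (2), $s_2s_1$ (by (9)), $s_2u_2$ (3), $v_2s_1$ (2), $v_2u_2$ (by (9)), $v_1u_2$ (4). Distinctness follows as before. No inner vertex but $u_1$ lies in $K_1$: $s_2\notin K_1$ by item 6, and the others are distinct from and nonadjacent to $u_1$. Similarly for $K_2$ and $u_2$, with $s_1\notin K_2$ by item 6. The ends are chosen as before, $x$ outside $K_2$.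

**Step 9: one configuration has probability at least $\delta_0=1/(8n^2)$.** Let $N$ be so large that $20n^2\varepsilon\le1/(8n^2)$. This is possible as $n,h',g_0$ do not depend on $N$. If $\Pr(u_1\not\sim s_2)\ge1/(4n^2)$, then L1 has probability at least $1/(4n^2)-20n^2\varepsilon\ge\delta_0$.

Otherwise, branches being exchangeable, a union bound over at most $n^2$ ordered pairs shows that with probability at least $\frac34-20n^2\varepsilon\ge\frac12$, $\mathcal G$ holds and $u_i\sim s_j$ for all $i\ne j$. In that case $u_1,\dots,u_n$ are not pairwise adjacent. Otherwise they lie in some $Q\in\mathcal K$; their homes are distinct, so at least $n-1>g_0$ of them have a home other than $Q$ and lie in $T^0_Q$ by (4), contradicting $|T^0_Q|\le g_0$. So some pair $i<j$ has $u_i\not\sim u_j$. By exchangeability L2, for the pair $(1,2)$, has probability at least $\frac12/\binom n2\ge1/n^2\ge\delta_0$.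

**Step 10: $r$ anticomplete copies.** Fix a configuration of probability at least $\delta_0$ and take $r$ independent copies of the sample. With probability at least $\delta_0^r$ the configuration occurs in all of them. For two copies, consider in each the eight vertices $v_1,v_2,s_1,s_2,s_1^\#,s_2^\#,u_1,u_2$ and their five homes $K,J_1,J_2,K_1,K_2$.

* A home of one equals a home of the other: probability at most $\varepsilon$, since homes are stationary; $25$ pairs.
* A vertex $z$ with home $Q$ in one copy lies in a home $Q'\ne Q$ of the other: given $Q$ and the other copy, $z$ takes each value with probability at most $1/N$ and $|Q\cap Q'|\le t-3$, so the probability is at most $(t-3)/N\le\varepsilon$; $80$ pairs.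
* For $z$ in one copy and $z'$ with home $Q'$ in the other, $z\notin Q'$ and $z\sim z'$: probability at most $\varepsilon$ by (7), given $Q'$ and the copy of $z$; $64$ pairs.

The total failure probability is at most $169\binom r2\varepsilon\le130r^2\varepsilon$, which is less than $\delta_0^r$ for $N$ large. So some outcome has the configuration in all copies, distinct homes across copies, and inner vertices that are anticomplete across copies and avoid the cliques of other copies; they are distinct across copies because their homes are.

It remains to choose the $2r$ end vertices, one after another, each in $Q^0$ for its own clique $Q$ ($K_1,J_2$ of its copy in L1; $K_1,K_2$ in L2). These cliques are distinct. Choose the vertex different from its intended neighbor, outside the other at most $5r$ cliques used, nonadjacent to all inner vertices except its intended neighbor, and nonadjacent to all earlier end vertices. None of the vertices to which it must be nonadjacent lies in $Q$: for its own copy see Step 8, for other copies see above, and earlier end vertices were chosen outside $Q$. So by (1), (2) at most $1+5rt+6rt+2rt$ vertices are excluded, and $|Q^0|\ge N>1+13rt$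 for $N$ large. The end vertex also differs from all those vertices, since they are not in $Q$. We obtain an induced $rP_8$, a contradiction. $\square$

## 9. An order and a coloring of the cliques

**Purpose.** We remove $T^c$, and organize the cliques so that interactions go to few earlier cliques.

Let $M^1=M^0\setminus T^c$, $K^1=K^0\setminus T^c$, and $A'=V(G)\setminus M^1$. If $v\in A'\cap K$ and $v\notin T^0_K$, then $v\in K^0\subseteq M^0$, so $v\in T^c$. Thus $A'\cap K\subseteq T^0_K\cup(T^c\cap K^0)$ for every $K\in\mathcal K$, and $\omega(G[A'])\le g_0+g_c$. So $A'$ is a union of $c_4=\gamma(g_0+g_c)$ independent sets $S_1,\dots,S_{c_4}$.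

Let $\Theta^+$ be the graph on $\mathcal K$ in which $K\ne J$ are adjacent if they are linked or $K^0\cap J\ne\emptyset$ or $J^0\cap K\ne\emptyset$. For $K\ne J$ we have $K^0\cap J\subseteq T^0_J$ by (4), and the sets $K^0$ are disjoint. So for each $J$ at most $g_0$ cliques $K\ne J$ have $K^0\cap J\ne\emptyset$. With Lemma 3, every $Y\subseteq\mathcal K$ spans at most $(m+g_0)|Y|$ edges of $\Theta^+$, and therefore contains a clique of degree at most $k_0:=2(m+g_0)$ within $Y$. Placing such a clique last and repeating, we get a linear order $\prec$ of $\mathcal K$ in which each $K$ has a set $N^-(K)$ of at most $k_0$ earlier $\Theta^+$-neighbors. Coloring greedily along $\prec$, we get a proper coloring $\kappa:\mathcal K\to[k_0+1]$ of $\Theta^+$.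

If $y,z\in M^1$ are adjacent, with homes $K\ne J$, $y\notin J$, $z\notin K$, then
$$K\text{ and }J\text{ are linked.}\tag{10}$$
Indeed $yz$ is a cross edge with no end in $T^c$, so $yz\notin\mathcal X$ by Lemma 4. Further,
$$\text{if }K\ne J\text{ and }\kappa(K)=\kappa(J),\text{ then }K^1\text{ and }J^1\text{ are disjoint and anticomplete.}\tag{11}$$
Since $K,J$ are not adjacent in $\Theta^+$, no vertex of $K^0$ is in $J$ and vice versa, so an edge between $K^1$ and $J^1$ would make $K,J$ linked by (10), which they are not.

## 10. Hubs

**Purpose.** The leftover vertices $s\in A'$ play the role of the hubs in $G_q$, and we keep calling them so. We prove exactly what fails in $G_q$: after a bounded loss per clique, each hub sees boundedly many vertices of cliques that do not contain it. Write $\mathcal K_j=\kappa^{-1}(j)$.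

**Lemma 5.** There is a constant $g_1$ such that for each $S=S_i$ and each class $\mathcal K_j$ there is $T_{ij}\subseteq\bigcup_{K\in\mathcal K_j}K^1$ with $|T_{ij}\cap K^1|\le g_1$ for all $K\in\mathcal K_j$ and
$$\#\Big\{v\in\bigcup_{K\in\mathcal K_j}K^1\setminus T_{ij}:\ s\sim v,\ s\notin\hom(v)\Big\}\le g_1\qquad(s\in S).\tag{12}$$

**Proof.** We may assume $S,\mathcal K_j\ne\emptyset$. Write $V_j=\bigcup_{K\in\mathcal K_j}K^1$ and $K_v=\hom(v)$. Let $\mathcal I$ be the set of pairs $(s,v)$ with $s\in S$, $v\in V_j$, $s\sim v$, $s\notin K_v$. As $S$ is independent, $|S\cap K|\le1$ for each $K\in\mathcal K$. Also $S$ is disjoint from $M^1$.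

**Step 1: duality.** We again want a spread-out weighting. In this section let $N$ be a new large constant and $g_1=2N$; suppose the lemma fails for it. Then no $x\in[0,1]^{V_j}$ satisfies $\sum_{v\in K^1}x_v\le N$ for all $K\in\mathcal K_j$ and $\sum_{v:(s,v)\in\mathcal I}(1-x_v)\le N$ for all $s\in S$, since otherwise $T_{ij}=\{v:x_v\ge\frac12\}$ would do. By the minimax theorem there are $\mu_s,\lambda_K\ge0$, not all zero, such that for all $x\in[0,1]^{V_j}$
$$\sum_s\mu_s\Big(\sum_{v:(s,v)\in\mathcal I}(1-x_v)-N\Big)+\sum_K\lambda_K\Big(\sum_{v\in K^1}x_v-N\Big)>0 .$$
Let $m(v)=\sum_{s:(s,v)\in\mathcal I}\mu_s$. The $v$-part of the left side is $m(v)(1-x_v)+\lambda_{K_v}x_v$, with minimum $\min(m(v),\lambda_{K_v})$. So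
$$\sum_v\min(m(v),\lambda_{K_v})>N\sum_s\mu_s+N\sum_K\lambda_K .\tag{13}$$
Put $\theta(v)=\min(1,\lambda_{K_v}/m(v))$ if $m(v)>0$ and $\theta(v)=0$ otherwise, and give the pair $(s,v)\in\mathcal I$ the weight $w(s,v)=\mu_s\theta(v)$. Then $\sum_sw(s,v)=\min(m(v),\lambda_{K_v})$.

**Step 2: prune.** Repeatedly delete hubs $s$ of current weight less than $N\mu_s$ and cliques $K$ of current weight less than $N\lambda_K$, with all their pairs. At most $N\sum\mu_s+N\sum\lambda_K$ is deleted, less than the total weight by (13). Let $\mathcal I'\ne\emptyset$ be the set of remaining pairs of positive weight, and $S',\mathcal K'$ the hubs and cliques occurring in it.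

* For $s\in S'$: $\mu_s>0$, and $D(s):=\sum_{v:(s,v)\in\mathcal I'}\theta(v)\ge N$, as the weight of $s$ is $\mu_sD(s)\ge N\mu_s$.
* For $K\in\mathcal K'$: $\lambda_K>0$, as otherwise $\theta=0$ on $K^1$; its weight $w(K)$ in $\mathcal I'$ is at least $N\lambda_K$; and each $v\in K^1$ carries weight at most $\lambda_K\le w(K)/N$. In particular $|K^1|\ge N$.

**Step 3: spreading estimates.** Let $\pi$ be the distribution on $\mathcal I'$ proportional to $w$, $\pi_K$ its conditional law given $K_v=K$, and $\pi^s$ the conditional law of $v$ given $s$. So $\pi^s(v)=\theta(v)/D(s)\le1/N$ when $(s,v)\in\mathcal I'$. Put $\varepsilon=t/N$.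

* (E1) Given $s$: $\Pr(K_v=K_0)\le\varepsilon$ for each $K_0$, since $s\notin K_0$ has at most $t-3$ neighbors in $K_0$. Hence also $\Pr_\pi(K_v=K_0)\le\varepsilon$.
* (E2) Given $K$: $\Pr(v\in N(z))\le\varepsilon$ for each $z\notin K$, by (1) and Step 2.
* (E3) Given $K$: $\Pr(s=s_0)\le\varepsilon$ for each $s_0$: it is $0$ if $s_0\in K$, and otherwise use (E2) with $z=s_0$. Hence, given $K$ or under $\pi$, $\Pr(s\in J)\le\varepsilon$ for each $J\in\mathcal K$, as $|S\cap J|\le1$.

**Step 4: two configurations that give an induced $P_8$.** Sample $K$ from its marginal under $\pi$, then $(s_1,v_1),(s_2,v_2)$ i.i.d. from $\pi_K$. Both configurations have the shape of the $P_8$ in $G_q$: two hubs bridged by a pair of vertices in $K$, and a pair of clique vertices beyond each hub.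

*Configuration I.* Given these data, sample $u_1$ from $\pi^{s_1}$ and $u_2$ from $\pi^{s_2}$ independently, and put $K_i=K_{u_i}$. It *occurs* if $K,K_1,K_2$ are distinct, $s_1\not\sim v_2$, $s_2\not\sim v_1$, $s_2\notin K_1$, $s_1\notin K_2$, $u_1\not\sim s_2$ and $u_2\not\sim s_1$. Then
$$x_1\;u_1\;s_1\;v_1\;v_2\;s_2\;u_2\;x_2$$
is an induced $P_8$ for any $x_i\in K_i^1\setminus(\{u_i\}\cup N(s_1)\cup N(s_2))$. Indeed $v_1\ne v_2$ and $s_1\ne s_2$, since $s_1\sim v_1$, $s_2\sim v_2$, $s_1\not\sim v_2$. The sets $K^1,K_1^1,K_2^1$ are disjoint and pairwise anticomplete by (11), and $S$ is independent and disjoint from $M^1$. The conditions and the choice of $x_i$ exclude all other edges between hubs and clique vertices.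

*Configuration II.* Given $(s_1,s_2)$, sample $(K',v_1',v_2')$ and $(K'',v_1'',v_2'')$ independently of each other and of $(K,v_1,v_2)$, from the conditional law of $(K,v_1,v_2)$ given $(s_1,s_2)$. It *occurs* if $K,K',K''$ are distinct and $s_1\not\sim v_2$, $s_1\not\sim v_2''$, $s_2\not\sim v_1$, $s_2\not\sim v_1'$. Then
$$x'\;v_1'\;s_1\;v_1\;v_2\;s_2\;v_2''\;x''$$
is an induced $P_8$ for any $x'\in(K')^1\setminus(\{v_1'\}\cup N(s_1)\cup N(s_2))$ and $x''\in(K'')^1\setminus(\{v_2''\}\cup N(s_1)\cup N(s_2))$, for the same reasons. Here $s_1,s_2\notin K,K',K''$ by definition of $\mathcal I$.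

**Step 5: both configurations are rare.** Claim: each of I, II has probability less than $\delta:=(26r^2\varepsilon)^{1/r}$.

Suppose one has probability at least $\delta$. Take $r$ independent samples of it; with probability at least $\delta^r$ it occurs in all. A sample involves three cliques, four chosen clique vertices ($v_1,v_2,u_1,u_2$, resp. $v_1',v_1,v_2,v_2''$) and two hubs. Every pair (clique, chosen vertex in it) and every hub has the corresponding marginal law of $\pi$: for $u_i$ because $(s_i,u_i)$ has law $\pi$, for the primed data because they are resampled from the same conditional law. For two samples: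

* two cliques coincide with probability at most $\varepsilon$ by (E1); $9$ pairs;
* a hub of one lies in a clique of the other with probability at most $\varepsilon$ by (E3); $12$ pairs;
* a hub of one, outside the clique of a chosen vertex of the other, is adjacent to that vertex with probability at most $\varepsilon$ by (E2); $16$ pairs.

The failure probability is at most $37\binom r2\varepsilon\le25r^2\varepsilon<\delta^r$. So in some outcome the configuration occurs in all samples, all cliques of different samples are distinct, and no hub lies in a clique of, or is adjacent to a chosen clique vertex of, another sample. In particular hubs of different samples are distinct, since each hub is adjacent to a chosen vertex of its own sample. Now choose the $2r$ end vertices in their sets $Q^1$, different from the chosen vertex of $Q^1$ and outside the neighborhoods of all $2r$ hubs. None of these hubs lies in $Q$; for the sample's own hubs this is part of Configuration I or the definition of $\mathcal I$. So at most $1+2rt$ vertices are excluded, while $|Q^1|\ge N>1+2rt$ for $N$ large. All cliques here belong to $\mathcal K_j$, so (11) separates the clique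 vertices with different homes, and $S$ is independent. We get an induced $rP_8$, a contradiction.

Note that $\delta\to0$ as $N\to\infty$.

**Step 6: rarity of II means that two hubs determine their bridge.** Let $\alpha(s_1,s_2)$ be the largest conditional probability of a value of $K$ given $(s_1,s_2)$, and $K^*(s_1,s_2)$ a clique attaining it. Each of the four nonadjacency conditions in II fails with probability at most $\varepsilon$: $(s_1,v_1)$ and $(s_2,v_2)$ are independent given $K$ and $s_1,s_2\notin K$, so (E2) applies to $s_1\sim v_2$ and $s_2\sim v_1$; and $(s_1,s_2,K',v_1',v_2')$, $(s_1,s_2,K'',v_1'',v_2'')$ have the law of $(s_1,s_2,K,v_1,v_2)$. So by Step 5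
$$\Pr(K,K',K''\text{ distinct})\le\delta_1:=\delta+4\varepsilon .$$
Given $(s_1,s_2)$, the cliques $K,K',K''$ are i.i.d. If $\alpha(s_1,s_2)<\frac14$, they are distinct with conditional probability at least $(1-\alpha)(1-2\alpha)\ge\frac38$. Hence $\Pr(\alpha(s_1,s_2)<\frac14)\le3\delta_1$.

**Step 7: rarity of I means that neighborhoods of hubs are nested.** For $s_1,s_2\in S'$ let $o(s_1|s_2)$ be the probability that $(s_2,u)\in\mathcal I$ when $u$ has law $\pi^{s_1}$. If $(s_2,u_1)\notin\mathcal I$ and $s_2\notin K_1$, then $u_1\not\sim s_2$; similarly with indices exchanged. The first seven conditions of I (distinctness counting as three) each fail with probability at most $\varepsilon$. For $K_1\ne K$, $K_2\ne K$, $K_1\ne K_2$ use (E1), since given $s_i$ the vertex $u_i$ is independent of everything else. For $s_1\not\sim v_2$ and $s_2\not\sim v_1$ use (E2). For $s_2\notin K_1$ use (E3), since given $K$ the hub $s_2$ is independent of $(s_1,v_1,u_1)$; likewise for $s_1\notin K_2$. As $u_1,u_2$ are conditionally independent given $K,s_1,s_2$,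
$$\mathbb E\big[(1-o(s_1|s_2))(1-o(s_2|s_1))\big]=\Pr\big((s_2,u_1)\notin\mathcal I,\ (s_1,u_2)\notin\mathcal I\big)\le\delta_2:=\delta+7\varepsilon .$$
Let $\delta_3=\delta_2^{1/3}$. By Markov's inequality the product exceeds $\delta_3^2$ with probability at most $\delta_3$. Otherwise one factor is at most $\delta_3$, that is, $o(s_1|s_2)\ge1-\delta_3$ or $o(s_2|s_1)\ge1-\delta_3$. Put $R(s_1)=\{s_2\in S':o(s_1|s_2)\ge1-\delta_3\}$. As $(s_1,s_2)$ is exchangeable, $\Pr(s_2\in R(s_1))\ge\frac{1-\delta_3}2$. Given $(s_1,s_2)$ with $\alpha(s_1,s_2)\ge\frac14$, the event $K=K^*(s_1,s_2)$ has probability at least $\frac14$. So by Step 6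
$$\Pr\big(s_2\in R(s_1),\ K=K^*(s_1,s_2)\big)\ge\tfrac14\Big(\tfrac{1-\delta_3}2-3\delta_1\Big)\ge\tfrac1{16}\tag{14}$$
for $N$ so large that $\delta_1\le\frac1{24}$ and $\delta_3\le\frac1{64}$.

**Step 8: nestedness and determined bridges contradict each other.** The reason: the hubs $s_2\in R(s_1)$ split into disjoint parts according to $K^*(s_1,s_2)$; but $s_1$ reaches at least $N/t$ cliques $K$, and through a typical one every hub of $R(s_1)$ has only a small chance. We make this a computation.

Fix $s_1\in S'$ and write $R=R(s_1)$, $R_K=\{s_2\in R:K^*(s_1,s_2)=K\}$ (only $s_2$ for which $(s_1,s_2)$ has positive probability), and $\mu(Z)=\sum_{s\in Z}\mu_s$. Clearly $s_1\in R$, so $\mu(R)>0$. The sets $R_K$ are disjoint. Given $s_1$, $v_1$ has law $\pi^{s_1}$; given $s_1,v_1$, the pair $(s_2,v_2)$ has law $\pi_{K_{v_1}}$. So for a set $V'$ of vertices, the event in (14) together with $v_1\in V'$ has conditional probability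
$$\sum_{v\in V'}\pi^{s_1}(v)\,\pi_{K_v}(s_2\in R_{K_v}) .$$
A hub $s_2$ in a pair with clique $K$ has at most $t-3$ neighbors in $K$, and $\theta\le1$, so $\pi_K(s_2)\le(t-3)\mu_{s_2}/w(K)\le t\mu_{s_2}/(N\lambda_K)$. Also $\theta(v)\le\lambda_{K_v}/m(v)$. So if $(s_1,v)\in\mathcal I'$ for all $v\in V'$, the probability is at most
$$\sum_{v\in V'}\frac{\theta(v)}{D(s_1)}\cdot\frac{t\,\mu(R_{K_v})}{N\lambda_{K_v}}\le\frac t{N\,D(s_1)}\sum_{v\in V'}\frac{\mu(R_{K_v})}{m(v)} .\tag{15}$$
Call $v$ *typical* if $\mu\{s_2\in R:(s_2,v)\in\mathcal I\}\ge\frac12\mu(R)$; then $m(v)\ge\frac12\mu(R)$. Since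
$$\sum_v\pi^{s_1}(v)\,\mu\{s_2\in R:(s_2,v)\notin\mathcal I\}=\sum_{s_2\in R}\mu_{s_2}(1-o(s_1|s_2))\le\delta_3\,\mu(R),$$
Markov's inequality shows that $v_1$ is not typical with conditional probability at most $2\delta_3$. Let $V'$ be the set of typical $v$ with $(s_1,v)\in\mathcal I'$. It contains at most $t-3$ vertices of each $K^1$, so (15) is at most
$$\frac t{N\,D(s_1)}\cdot\frac{2t}{\mu(R)}\sum_K\mu(R_K)\le\frac{2t^2}{N\,D(s_1)}\le\frac{2t^2}{N^2} .$$
Averaging over $s_1$, the probability in (14) is at most $2t^2/N^2+2\delta_3$. For $N>8t$ and $\delta_3\le\frac1{64}$ this is less than $\frac1{32}+\frac1{32}=\frac1{16}$, contradicting (14). $\square$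

Let $T^h=\bigcup_{i,j}T_{ij}$, $g_h=c_4g_1$ and $f=(k_0+1)g_1$. Each $K$ is in one class and the sets $K^1$ are disjoint, so $|T^h\cap K^1|\le g_h$ for all $K$. Adding (12) over the at most $k_0+1$ classes,
$$\#\{v\in M^1\setminus T^h:\ s\sim v,\ s\notin\hom(v)\}\le f\qquad\text{for every }s\in A'.\tag{16}$$

## 11. The coloring with $\max\{c,\omega(G)\}$ colors

**Step 1: the main vertices.** This step removes the vertices that lie in a clique earlier than their home. Let $Z=\{v\in M^1\setminus T^h:v\in K_2\text{ for some }K_2\prec\hom(v)\}$. Such a $K_2$ meets $\hom(v)^0$, so $K_2\in N^-(\hom(v))$, and $|Z\cap K^1|\le k_0t$ by (2). Let $M'=M^1\setminus(T^h\cup Z)$ be the set of *main* vertices, $K^2=K^1\cap M'$, and $D=V(G)\setminus M'=A'\cup T^h\cup Z$. A vertex of $K\setminus K^2$ lies in $T^0_K$, $T^c\cap K^0$, $T^h\cap K^1$ or $Z\cap K^1$. So with $g_D=g_0+g_c+g_h+k_0t$,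
$$|K\setminus K^2|\le g_D,\qquad|D\cap K|\le g_D\qquad(K\in\mathcal K).\tag{17}$$
Hence $\omega(G[D])\le g_D$, and $G[D]$ has a proper coloring $\psi:D\to[c_5]$ with $c_5=\gamma(g_D)$. By definition of $Z$,
$$\text{if }v\text{ is main and }v\in K\ne\hom(v),\text{ then }\hom(v)\prec K.\tag{18}$$
Moreover,
$$\text{if }v\in K^2\text{ and }z\notin K\text{ is a main neighbor of }v\text{ with home }J\prec K,\text{ then }v\notin J\text{ and }J\in N^-(K).\tag{19}$$
Indeed $v\in J$ would give $K\prec J$ by (18). So $v\notin J$, $z\notin K$, and $K,J$ are linked by (10).

**Step 2: constants and palettes.** Put $\Delta=f+g_0+k_0t$, $p=c_5(\Delta+1)$,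
$$c=4\big(p+(g_D+2)(k_0+1)t\big),\qquad q=\max\{c,\omega(G)\}.$$
All of these except $q$ are constants. We color $G$ with the colors $[q]$. Choose disjoint palettes $\Pi_1,\dots,\Pi_{c_5}\subseteq[q]$ of size $\Delta+1$ and let $\Pi=\bigcup\Pi_i$, so $|\Pi|=p$. The vertices of $D$ will get palette colors only. Call $K\in\mathcal K$ *big* if $|K|\ge q/2$. The difficulty met in Section 5 is that big cliques may have to use all palette colors too; so we reserve places for them.

**Step 3: designated vertices.** In the order $\prec$, for every big $K$ choose distinct vertices $\rho_K(x)\in K^2$ $(x\in\Pi)$, the places where $K$ intends to use the palette colors, such that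

* (R1) $\rho_K(x)\not\sim d$ for every $d\in D\cap J^1$ with $J\in N^-(K)$ and $d\notin K$;
* (R2) $\rho_K(x)\not\sim\rho_J(x)$ for every big $J\in N^-(K)$ with $\rho_J(x)\notin K$.

This is possible. For each $x$, by (1) and (17), (R1) excludes at most $k_0g_Dt$ vertices, (R2) at most $k_0t$, and the other choices in $K$ at most $p$. And
$$|K^2|\ge\frac q2-g_D\ge2p+2(g_D+2)(k_0+1)t-g_D>k_0g_Dt+k_0t+p .$$

**Step 4: color $D$.** Give $d\in D$ a color of $\Pi_{\psi(d)}$ different from all $x$ for which there is a big $K\not\ni d$ with $\rho_K(x)\sim d$. We claim that there are at most $\Delta$ such pairs $(K,x)$, so a color is available. Different pairs give different vertices $\rho_K(x)$, so we count these vertices.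

If $d\in A'$, there are at most $f$ by (16), as $\rho_K(x)\in M^1\setminus T^h$ has home $K\not\ni d$.

Otherwise $d\in M^1$; let $J=\hom(d)$, and let $v=\rho_K(x)\sim d$ with $d\notin K$, so $K\ne J$. If $v\in J$, then $v\in T^0_J$ by (4): at most $g_0$ such $v$. If $v\notin J$, then $K,J$ are linked by (10). If $K\prec J$, then $K\in N^-(J)$, and there are at most $k_0t$ such $v$ by (1). If $J\prec K$, then $J\in N^-(K)$ and $d\in D\cap J^1$, $d\notin K$, so $v\not\sim d$ by (R1), a contradiction. So there are at most $g_0+k_0t\le\Delta$ such $v$.

The coloring of $D$ is proper since $\psi$ is proper and the palettes are disjoint.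

**Step 5: color the main vertices.** Process the cliques in the order $\prec$; at stage $K$ color $K^2$. At this time the colored vertices are those of $D$ and of $J^2$ for $J\prec K$. A vertex of $K\setminus K^2$ is in $D$, or is main with a home other than $K$, which is earlier by (18). So all of $K\setminus K^2$ is already colored, with distinct colors.

*(a) Palette colors.* If $K$ is big: for each $x\in\Pi$ not occurring on $K\setminus K^2$, give $\rho_K(x)$ the color $x$. Inside $K$ no conflict arises. Suppose $y\notin K$ is a neighbor of $\rho_K(x)$ with color $x$. If $y\in D$, this contradicts the choice of its color in Step 4. Otherwise $y$ is main; palette colors are used on main vertices only in (a), so $y=\rho_J(x)$ for a big $J\prec K$. By (19), $J\in N^-(K)$, and $\rho_J(x)=y\notin K$, contradicting (R2).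

*(b) The remaining vertices.* Let $Y$ be the set of uncolored vertices of $K^2$ and $Q$ the set of colors in $[q]\setminus\Pi$ not occurring on $K$. We check that $|Q|\ge|Y|$ and $|Q|\ge2k_0t$.

If $K$ is big, all $p$ colors of $\Pi$ now occur on $K$, and the $|K|-|Y|$ colored vertices of $K$ have distinct colors. So $|Q|=(q-p)-(|K|-|Y|-p)=q-|K|+|Y|\ge|Y|$, because $q\ge\omega(G)\ge|K|$. Here it is essential that the palette colors are not wasted. Moreover $|Y|\ge|K^2|-p\ge q/2-g_D-p\ge2k_0t$. If $K$ is not big, only vertices of $K\setminus K^2$ are colored, so $|Q|\ge q-p-g_D\ge q/2\ge|Y|$, and $q/2\ge2k_0t$.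

A color of $Q$ is forbidden at $y\in Y$ only by a main neighbor $z\notin K$ of $y$, as $D$ uses only colors of $\Pi$ and $Q$ does not occur on $K$. By (19) the home $J$ of $z$ is in $N^-(K)$ and $y\notin J$. So by (1) at most $a:=k_0(t-3)$ colors are forbidden at each $y$. Each $J\in N^-(K)$ contains at most one vertex of a given color, and such a vertex outside $K$ has at most $t-3$ neighbors in $K$, so each color is forbidden at no more than $a$ vertices of $Y$. As $|Q|\ge|Y|$ and $|Q|\ge2a$, Lemma 1 colors $Y$ with distinct allowed colors of $Q$, and the coloring stays proper.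

Every vertex is in $D$ or is main, so $G$ is properly colored with $q=\max\{c,\omega(G)\}$ colors, where $c$ depends only on $r,t$. This proves Theorem 3, and with Section 3 it proves Theorem 1. $\blacksquare$

## 12. Arbitrary $H$ in place of a forest

**Proof of Theorem 2.** Let $t\ge4$. If $H$ is a forest, use Theorem 1. If $H$ contains a cycle, then $H$ is not a disjoint union of paths, and we must show that the class is not near optimal colorable. By Erdős's theorem, for every $k\ge2$ there is a graph of girth greater than $\max\{3,|V(H)|\}$ and chromatic number greater than $k$. It is $H$-free, since a copy of $H$ would contain a cycle of length at most $|V(H)|$. It is $(K_t-e)$-free, since $K_t-e$ contains a triangle. And $\omega=2$. So $\chi>\max\{k,\omega\}$, and no constant works.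

For $t=3$ we have $K_3-e=P_3$, and $P_3$-free graphs are disjoint unions of cliques. For $t=2$ we have $K_2-e=2K_1$, and the graphs are complete. In both cases $\chi=\omega$, whatever $H$ is. $\blacksquare$
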